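\title{Measurable 5-colorings of 6-regular treeings}

\begin{abstract}
We show that every $6$-regular treeing has a measurable proper coloring with five colors, one of which can be confined to a set of arbitrarily small measure. More generally, let $d,q\ge 3$ and suppose that the $d$-regular tree has factor of iid partial $q$-colorings that leave a vertex uncolored with arbitrarily small probability. Then every acyclic Borel graph of maximum degree at most $d$ has a Borel $(q+1)$-coloring off an invariant null set, for any Borel probability measure. The random labels are replaced by a labeling obtained from the measurable Local Lemma, and the extra color repairs the defects of a local approximation. The repair succeeds when the set of defects can be peeled away in finitely many rounds, and a defect survives $k$ rounds with probability doubly exponentially small in $k$. We also show that some $6$-regular treeing has no measurable $3$-coloring.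
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A tree has a proper coloring with two colors: fix a vertex and color by the parity of the distance to it. For a forest this recipe needs one chosen vertex in each component. When the forest lives on a probability space and has uncountably many components, such a choice need not be measurable, and one asks how many colors a measurable coloring needs.

Let $(X,\mu)$ be a standard probability space, that is, a standard Borel space with a Borel probability measure. A \emph{Borel graph} on $X$ is a graph with vertex set $X$ whose adjacency relation $\sim$ is a Borel subset of $X\times X$. A Borel partial injection $\varphi$ of $X$ \emph{preserves} $\mu$ if $\mu(\varphi(B))=\mu(B)$ for every Borel set $B$ in its domain. A \emph{graphing} on $(X,\mu)$ is a locally countable Borel graph $G$ generated by countably many $\mu$-preserving Borel partial injections $\varphi_n$: distinct points $x,y$ are adjacent if and only if $\varphi_n(x)=y$ or $\varphi_n(y)=x$ for some $n$. A \emph{treeing} is an acyclic graphing, and it is \emph{$d$-regular} if every vertex has exactly $d$ neighbors. Every component of a $d$-regular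 treeing is a copy of the $d$-regular tree $T_d$. A \emph{measurable $k$-coloring} of $G$ is a $\mu$-measurable map $c\colon X\to\{0,\dots,k-1\}$ with $c(x)\ne c(y)$ for all adjacent $x,y$ outside a $\mu$-null set.

The basic example is the \emph{Bernoulli shift graph} of the free group $F_3$. The group acts on $[0,1]^{F_3}$, with the product of Lebesgue measures, by $(g\cdot x)(h)=x(hg)$. On the free part of the action, a conull invariant Borel set, join $x$ to $s\cdot x$ for each $s$ in the set $S$ formed by three free generators and their inverses. The result is a $6$-regular treeing.

The number of colors depends on the treeing. Seven colors always suffice: a Borel graph of bounded degree has a Borel proper coloring with finitely many colors (Theorem~\ref{thm:kst} below), and one goes through its color classes one at a time, giving each point the least element of $\{0,\dots,6\}$ not yet used by a neighbor. Two colors sometimes suffice: on the product of the free part above with the uniform two-point space $\{0,1\}$, join $(x,i)$ to $(s\cdot x,1-i)$ for $s\in S$, and color by the second coordinate. On the other hand, Proposition~\ref{prop:lower} gives a $6$-regular treeing that needs at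 least four colors.

The Bernoulli shift graph has a feature that a general treeing lacks: its points carry independent random numbers, which a coloring can use to break the symmetry of the tree. To say this precisely, let $V$ be the vertex set of $T_d$, fix $o\in V$, and let $\operatorname{Aut}(T_d)$ act on labelings of $V$ by $(\gamma\omega)(v)=\omega(\gamma^{-1}v)$. For a finite set $\Theta$, a \emph{factor map} is a measurable map $h\colon[0,1]^V\to\Theta^V$ that commutes with this action. Applied to an iid uniform labeling $\omega$, it gives a random element $h=h(\omega)$ of $\Theta^V$, called an $\operatorname{Aut}(T_d)$-\emph{factor of iid}, or \emph{fiid} for short. An \emph{fiid $k$-coloring} is an fiid map to $\{0,\dots,k-1\}$ in which adjacent vertices almost surely get different colors. An fiid coloring $\mathbf f$ of $T_6$ colors the Bernoulli shift graph: identify $T_6$ with the graph on $F_3$ with edges $\{h,sh\}$, $s\in S$, and give $x$ the color $\mathbf f(x)(1)$; since right multiplication by $g$ is an automorphism, $g\cdot x$ gets the color $\mathbf f(x)(g)$.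

We use the following known result without proof.

\begin{theorem}[known]\label{thm:known}
For every $\epsilon>0$ there is an $\operatorname{Aut}(T_6)$-fiid $5$-coloring $\mathbf f$ of $T_6$, with colors $0,1,2,3,4$, such that $\mathbb P(\mathbf f(v)=4)\le\epsilon$ for every vertex $v$.
\end{theorem}

So the Bernoulli shift graph of $F_3$ has a measurable $5$-coloring, but the argument gives proper measurable $5$-colorings only in this factor of iid setting. The following question is taken from Thornton~\cite{Thornton}.

\medskip
\noindent\emph{Does every $6$-regular treeing admit a measurable $5$-coloring?}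
\medskip

An fiid rule sees nothing but the tree and the random labels. One may therefore expect that any treeing can imitate it by a labeling that looks random enough, and guess that the answer is yes. An imitation, however, makes errors, and the question asks for a coloring without errors.

\subsection{Results}

\begin{theorem}\label{thm:main}
Every $6$-regular treeing admits a measurable $5$-coloring. Moreover, for every $\delta>0$ the coloring can be chosen so that one color class has measure at most $\delta$.
\end{theorem}

Of Theorem~\ref{thm:known} the proof uses only what remains when the color $4$ is erased. A \emph{partial $q$-coloring} of a graph is a map from the vertices to $\{0,\dots,q-1,*\}$ in which adjacent vertices never get the same color from $\{0,\dots,q-1\}$; the value $*$ means ``uncolored''. For fiid maps this is required almost surely, and for measurable maps on a graphing outside a null set. For $d,q\ge3$ consider the statement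
\begin{quote}
$(\star)_{d,q}$: for every $\epsilon>0$ there is an $\operatorname{Aut}(T_d)$-fiid partial $q$-coloring of $T_d$ with $\mathbb P(o\text{ is uncolored})\le\epsilon$.
\end{quote}
Theorem~\ref{thm:known} gives $(\star)_{6,4}$, so Theorem~\ref{thm:main} is the case $d=6$, $q=4$ of part (b) of the next theorem. A set of vertices is \emph{$G$-invariant} if it is a union of components of $G$.

\begin{theorem}\label{thm:general}
Let $d,q\ge3$.
\begin{itemize}
\item[(a)] Assume $(\star)_{d,q}$. Let $G$ be an acyclic Borel graph of maximum degree at most $d$ on a standard Borel space $X$, and let $\mu$ be any Borel probability measure on $X$, with no invariance assumed. Then there are a $G$-invariant $\mu$-conull Borel set $Y$ and a Borel proper $(q+1)$-coloring of $G|Y$.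
\item[(b)] Assume $(\star)_{d,q}$. If $G$ is a $d$-regular treeing on $(X,\mu)$ and $\delta>0$, then $G$ has a measurable $(q+1)$-coloring whose last color class has measure at most $\delta$.
\item[(c)] Conversely, if every $d$-regular treeing has, for every $\delta>0$, a measurable partial $q$-coloring with uncolored set of measure at most $\delta$, then $(\star)_{d,q}$ holds. Hence $(\star)_{d,q}$ holds if and only if the conclusion of \textup{(b)} holds for all $d$-regular treeings and all $\delta>0$.
\end{itemize}
\end{theorem}

\begin{proposition}\label{prop:lower}
Some $6$-regular treeing has no measurable $3$-coloring. Hence the least $k$ such that all $6$-regular treeings are measurably $k$-colorable is $4$ or $5$.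
\end{proposition}

We do not decide which of the two values is correct. Parts (a) and (c) of Theorem~\ref{thm:general} and Proposition~\ref{prop:lower} are not needed for Theorem~\ref{thm:main}.

\subsection{The method}\label{sub:method}

An fiid partial coloring can be approximated by a rule that reads labels from a finite alphabet in a ball of some radius $r$. Such a rule runs on any labeled $d$-regular forest. It cannot color every labeling properly, since on a constant labeling it gives all vertices the same value; so we uncolor the vertices where it fails. This leaves a proper $q$-coloring outside a \emph{defect set} $A$, and for iid labels $\mathbb P(o\in A)\le\epsilon$ (Section~\ref{sec:tools}).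

On a treeing the labels must be produced measurably, and the tool for this is the measurable Local Lemma. It finds a labeling that avoids a family of local events, provided their probability $p$ is small against the number $\Delta$ of events that each one interacts with: $p(\Delta+1)^8\le2^{-15}$. The events ``$x\in A$'' do not qualify. Here $p$ may be as large as $\epsilon$ and $\Delta$ grows exponentially in $r$, and the approximation gives no bound on $r$ in terms of $\epsilon$.

We therefore allow defects and forbid only those that are hard to repair. Section~\ref{sec:repair} shows that one extra color repairs $A$ as soon as $A$ disappears after finitely many rounds of a peeling procedure, which removes the points that see other points of $A$ in fewer than $q$ directions. The event that $x$ survives $k$ rounds has radius $r+3k$, so its $\Delta$ is exponential in $k$. Sections~\ref{sec:square} and~\ref{sec:sparse} show that its probability is doubly exponentially small in $k$ once $\epsilon$ is below a threshold that depends on $d$ alone and not on $r$. For large $k$ the Local Lemma applies (Section~\ref{sec:proof}). Section~\ref{sec:converse} proves Theorem~\ref{thm:general}(c) and Proposition~\ref{prop:lower}.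

\section{Borel graphs, the Local Lemma, and local rules}\label{sec:tools}

In any graph, $B(x,n)$ is the set of vertices at distance at most $n$ from $x$, viewed when needed as an induced graph rooted at $x$. Let $b_n=|B(o,n)|$ in $T_d$. For $d\ge3$,
\[
(d-1)^n\le b_n\le 1+d+\dots+d^n\le d^{\,n+1},\qquad b_{n+n'}\le b_nb_{n'},
\]
and a ball of radius $n$ in a graph or multigraph of maximum degree at most $d$ has at most $b_n$ vertices.

\subsection{Borel graphs of bounded degree}

\begin{theorem}[Kechris, Solecki and Todorcevic \cite{KST}]\label{thm:kst}
A Borel graph of bounded degree has a Borel proper coloring with finitely many colors.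
\end{theorem}

We also use the Lusin--Novikov theorem: a Borel set $R\subset X\times X$ with countable vertical sections is a countable union of graphs of Borel partial functions; in particular its projection to the first coordinate is Borel. The next lemma reduces all measurability questions below to finitely many Borel maps. Fix a Borel linear order $<$ on $X$. The \emph{saturation} of a set $N$ is the union $[N]$ of the components that meet $N$, and $[x]=[\{x\}]$.

\begin{lemma}\label{lem:borel}
Let $G$ be a Borel graph of bounded degree on $X$. There are Borel involutions $\tau_1,\dots,\tau_N$ of $X$ such that distinct points $x,x'$ are adjacent if and only if $x'=\tau_ix$ for some $i$. Let $\Gamma$ be the countable group they generate.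
\begin{itemize}
\item[(i)] The components of $G$ are the orbits of $\Gamma$, and the saturation of a Borel set is Borel.
\item[(ii)] Let $n\ge0$ and let $\ell$ be a Borel map from $X$ to a finite set. The isomorphism type of the rooted graph $B(x,n)$, with the labels $\ell$ and the order $<$, is a Borel function of $x$.
\item[(iii)] If $G$ is a graphing on $(X,\mu)$, then $\Gamma$ preserves $\mu$, the saturation of a null set is null, and for every Borel $F\colon X\times X\to[0,\infty]$ the mass transport identity holds:
\[
\int\sum_{y\in[x]}F(x,y)\,d\mu(x)=\int\sum_{y\in[x]}F(y,x)\,d\mu(x).
\]
\end{itemize}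
\end{lemma}

\begin{proof}
The edges of $G$, written as pairs $x<x'$, form a standard Borel space. Joining two edges that share a vertex gives a Borel graph of bounded degree on it, and Theorem~\ref{thm:kst} gives a Borel proper edge coloring of $G$ with colors $1,\dots,N$. The edges of color $i$ form a Borel matching. By Lusin--Novikov the matched points form a Borel set and the map $\tau_i$ that swaps the ends of each edge of color $i$ and fixes all other points is Borel.

Part (i) follows, since $[N]=\bigcup_{\gamma\in\Gamma}\gamma N$. For (ii), the points of $B(x,n)$ are the points $\gamma x$, where $\gamma$ runs over the finitely many words of length at most $n$ in the $\tau_i$. The isomorphism type is determined by the values $\ell(\gamma x)$ and by which of the relations $\gamma x=\gamma'x$, $\gamma x<\gamma'x$, $\tau_i\gamma x=\gamma'x$ hold. These are finitely many Borel conditions.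

For (iii), the set of points moved by $\tau_i$ splits into countably many Borel pieces on each of which $\tau_i$ agrees with some $\varphi_n$ or $\varphi_n^{-1}$. The images of the pieces are disjoint, so $\tau_i$ preserves $\mu$, and so does $\Gamma$. Then $[N]$ is a countable union of null sets when $N$ is null. Enumerate $\Gamma=\{\gamma_n\}$ and let $X_n$ be the set of $x$ with $\gamma_nx\ne\gamma_ix$ for all $i<n$. Every pair $(x,y)$ with $y\in[x]$ has the form $(x,\gamma_nx)$ with $x\in X_n$ for exactly one $n$. Hence the left side of the identity is $\sum_n\int_{X_n}F(x,\gamma_nx)\,d\mu(x)=\sum_n\int_{\gamma_nX_n}F(\gamma_n^{-1}y,y)\,d\mu(y)$, which is the right side.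
\end{proof}

\subsection{The measurable Local Lemma}

Let $\Lambda$ be a finite set. A \emph{constraint} consists of a finite \emph{domain} $D\subset X$ and a set of \emph{forbidden} maps $D\to\Lambda$. A labeling $\ell\colon X\to\Lambda$ \emph{satisfies} it if $\ell|_D$ is not forbidden. Listing $D$ in increasing order codes a constraint by a point of $X^n$ and a subset of $\Lambda^n$, so the constraints form a standard Borel space.

\begin{theorem}[Bernshteyn \cite{Bernshteyn}]\label{thm:lll}
Let $X$ be a standard Borel space, $\mu$ a Borel probability measure on $X$, and $\Lambda$ a finite set. Consider a Borel family of constraints with domains of bounded size. Suppose that for each constraint a uniformly random map $D\to\Lambda$ is forbidden with probability at most $p$, and that each domain meets the domains of at most $\Delta$ other constraints. If $p(\Delta+1)^8\le2^{-15}$, then there is a $\mu$-measurable $\ell\colon X\to\Lambda$ such that for $\mu$-almost every $x$ all constraints whose domain contains $x$ are satisfied.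
\end{theorem}

\subsection{Local rules}

Let $\Lambda,\Theta$ be finite sets. A \emph{local rule of radius $r$} is a function $\Phi\colon\Lambda^{B(o,r)}\to\Theta$ that is invariant under the rooted automorphisms of the ball $B(o,r)$ of $T_d$. If $\ell$ is a $\Lambda$-labeling of any graph and $B(x,r)$ is isomorphic to $B(o,r)$ as a rooted graph, we write $\Phi_\ell(x)$ for the value of $\Phi$ on the labeling transported by an isomorphism; by invariance it does not depend on the isomorphism. In a $d$-regular acyclic graph $\Phi_\ell$ is defined at every vertex. An iid uniform $\Lambda$-labeling of $V$ arises from an iid uniform $[0,1]$-labeling by cutting $[0,1]$ into $|\Lambda|$ intervals of equal length, so every measurable equivariant function of iid $\Lambda$-labels is fiid.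

For a factor map $h$ the joint law of $(\omega,h(\omega))$ is invariant under $\operatorname{Aut}(T_d)$, a group that is transitive on vertices and on oriented edges. We use this to move probabilities from one vertex or oriented edge to another.

\begin{lemma}\label{lem:local}
Let $h\colon[0,1]^V\to\Theta^V$ be a factor map and $\delta>0$. There are $n$ and a local rule $\Phi$ of radius $n$ with alphabet $\Lambda=\{0,1\}^n$ such that the following holds. If $\omega$ is iid uniform and $\ell(v)$ is the sequence of the first $n$ binary digits of $\omega(v)$, then $\ell$ is iid uniform on $\Lambda$ and $\mathbb P(\Phi_\ell(v)\ne h(v))\le\delta$ for every $v\in V$.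
\end{lemma}

\begin{proof}
Let $\mathcal F_n$ be the finite $\sigma$-algebra generated by the first $n$ digits of the labels in $B(o,n)$. These $\sigma$-algebras increase and generate the product $\sigma$-algebra up to null sets. By martingale convergence, $\mathbb P(h(o)=\theta\mid\mathcal F_n)\to\mathbf 1_{h(o)=\theta}$ almost surely for each $\theta\in\Theta$. Let $\Phi^n$ be the $\theta$ that maximizes this conditional probability, the first one in a fixed order of $\Theta$ in case of ties. Almost surely $\Phi^n=h(o)$ for all large $n$, so $\mathbb P(\Phi^n\ne h(o))\le\delta$ for some $n$. The stabilizer of $o$ preserves the measure and the random variable $h(o)$, it permutes the atoms of $\mathcal F_n$, and it induces all rooted automorphisms of $B(o,n)$. So the conditional probabilities, and with them $\Phi^n$, are invariant under these automorphisms, and $\Phi=\Phi^n$ is a local rule. The bound passes from $o$ to $v$ by transitivity.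
\end{proof}

The approximation $\Phi$ of a partial coloring need not be a partial coloring. Uncoloring the conflicts restores this property for every labeling, not only for typical ones. This matters because the labeling supplied by Theorem~\ref{thm:lll} is not random.

\begin{lemma}\label{lem:rule}
Assume $(\star)_{d,q}$ and let $\epsilon>0$. There is a local rule $\Psi$, with some finite alphabet $\Lambda$, radius $r\ge1$ and values in $\{0,\dots,q-1,*\}$, such that $\Psi_\ell$ is a partial $q$-coloring for every $\Lambda$-labeling $\ell$ of every $d$-regular acyclic graph, and $\mathbb P(\Psi_\ell(o)=*)\le\epsilon$ for iid uniform labels on $T_d$.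
\end{lemma}

\begin{proof}
Take an fiid partial $q$-coloring $f$ with $\mathbb P(f(o)=*)\le\epsilon/2$. Lemma~\ref{lem:local} gives a local rule $\Phi$, whose radius we call $r-1$, with $\mathbb P(\Phi_\ell(v)\ne f(v))\le\epsilon/(2(d+1))$ for all $v$. Put $\Psi_\ell(v)=*$ if $\Phi_\ell(v)=\Phi_\ell(v')$ for some neighbor $v'$ of $v$, and $\Psi_\ell(v)=\Phi_\ell(v)$ otherwise. This is a local rule of radius $r$, and two adjacent vertices that keep a color have different colors. If $f(o)\ne*$ and $\Phi_\ell=f$ at $o$ and at its $d$ neighbors, then almost surely $\Psi_\ell(o)=f(o)\ne*$. So $\mathbb P(\Psi_\ell(o)=*)\le\epsilon/2+(d+1)\cdot\epsilon/(2(d+1))=\epsilon$.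
\end{proof}

\section{Repairing a partial coloring with one more color}\label{sec:repair}

Let $G$ be acyclic, let $A$ be a set of vertices, and let $c$ be a proper coloring of the complement of $A$ with colors $0,\dots,q-1$. We want a proper coloring of $G$ with colors $0,\dots,q$. If $A$ is independent, give it the color $q$. In general this fails, and it may be necessary to change $c$.

\begin{example}\label{ex:repair}
Let $d=4$, $q=3$, and let $a_1,a_2\in A$ be adjacent. Suppose that the three other neighbors of $a_1$ have colors $0,1,2$, and so do those of $a_2$. If $c$ is kept, both vertices can only take the color $3$. So we use the new color outside $A$: give each $a\in A$ an old color $g(a)\in\{0,1,2\}$ and move the neighbors of $a$ that have color $g(a)$ to the color $3$. Two things can go wrong. Adjacent points of $A$ may get the same color, and two adjacent vertices may both move to $3$. The second event needs a path $a,y,y',a'$ with ends in $A$, $g(a)=c(y)$ and $g(a')=c(y')$. In Figure~\ref{fig:repair}, a third point $a_3\in A$ is at distance $3$ from $a_2$, and $g(a_1)=g(a_3)=0$ have been chosen. Then $a_2$ must avoid $0$ because of $a_1$, and it must avoid $c(y)=1$ because $y'$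 has moved. Each of the two directions in which $a_2$ sees $A$ costs one color, and the third color is free.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={draw,rounded corners,inner sep=3pt,font=\small}]
\node[fill=black!15] (a1) at (0,0) {$a_1\colon *\to0$};
\node[fill=black!15] (a2) at (2.4,0) {$a_2\colon *\to2$};
\node (y) at (4.3,0) {$y\colon 1$};
\node (z) at (6.1,0) {$y'\colon 0\to3$};
\node[fill=black!15] (a3) at (8.4,0) {$a_3\colon *\to0$};
\node (p1) at (0,1.1) {$0\to3$};
\node (p2) at (-1.7,0) {$1$};
\node (p3) at (0,-1.1) {$2$};
\node (q1) at (2.4,1.1) {$0$};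
\node (q2) at (2.4,-1.1) {$2\to3$};
\node (r1) at (8.4,1.1) {$1$};
\node (r2) at (10.1,0) {$2$};
\node (r3) at (8.4,-1.1) {$1$};
\draw (a1)--(a2)--(y)--(z)--(a3);
\draw (p1)--(a1)--(p3) (p2)--(a1) (q1)--(a2)--(q2) (r1)--(a3)--(r3) (a3)--(r2);
\end{tikzpicture}
\caption{Repairing a partial $3$-coloring of $T_4$. The three shaded vertices are uncolored and receive old colors; an unshaded neighbor that has the same color moves to the new color $3$. The vertex $a_2$ cannot take $0$, the color of $a_1$, nor $1$, since then the adjacent vertices $y$ and $y'$ would both move to $3$. Other vertices are not drawn and keep their colors.}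
\label{fig:repair}
\end{figure}

A point of $A$ can thus be treated whenever the points treated before it, within distance $3$, lie in at most $q-1$ directions. It remains to find an order in which this holds for every point, and peeling provides one.

\begin{definition}\label{def:peel}
Let $G$ be acyclic, $A$ a set of vertices, and $a\in A$. If $a'\ne a$ lies in the component of $a$ and $y$ is the neighbor of $a$ on the path from $a$ to $a'$ (possibly $y=a'$), we say that $a'$ is reached from $a$ \emph{through} $y$. A neighbor $y$ of $a$ is an \emph{$A$-direction} of $a$ if some $a'\in A$ with $1\le\operatorname{dist}(a,a')\le3$ is reached from $a$ through $y$. Put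
\[
A^{(0)}=A,\qquad A^{(j+1)}=\{a\in A^{(j)}:\ a\text{ has at least $q$ }A^{(j)}\text{-directions}\}.
\]
\end{definition}

For instance, if $A$ lies on a path and $q\ge3$, then every point has at most two directions and $A^{(1)}=\emptyset$. If $A=B(o,n)$ in $T_d$ and $d\ge q$, then the points at distance $n\ge1$ from $o$ have one direction and the others have $d$, so $A^{(j)}=B(o,n-j)$ for $j\le n$. If $A=V$ and $d\ge q$, nothing is ever removed. Whether $x\in A^{(j+1)}$ is determined by $A^{(j)}\cap B(x,3)$, so by induction
\begin{equation}\label{eq:radius}
\text{whether }x\in A^{(k)}\text{ is determined by }A\cap B(x,3k).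
\end{equation}

\begin{lemma}\label{lem:repair}
Let $G$ be an acyclic Borel graph of bounded degree on $X$, let $A\subset X$ be Borel, and let $c\colon X\setminus A\to\{0,\dots,q-1\}$ be a Borel proper coloring. If $A^{(k)}=\emptyset$ for some $k$, then $G$ has a Borel proper coloring $c'\colon X\to\{0,\dots,q\}$ such that every $x$ with $c'(x)=q$ has a neighbor in $A$.
\end{lemma}

\begin{proof}
Given $g\colon A\to\{0,\dots,q-1\}$, put $c'=g$ on $A$. For $y\notin A$ put $c'(y)=q$ if some neighbor $a\in A$ of $y$ has $g(a)=c(y)$, and $c'(y)=c(y)$ otherwise. Consider two conditions on $g$.
\begin{itemize}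
\item[(R1)] If $a,a'\in A$ are adjacent, then $g(a)\ne g(a')$.
\item[(R2)] If $a,y,y',a'$ is a path with $a,a'\in A$ and $y,y'\notin A$, then $g(a)\ne c(y)$ or $g(a')\ne c(y')$.
\end{itemize}

\emph{These conditions make $c'$ proper.} Edges inside $A$ are covered by (R1). Let $a\in A$ be adjacent to $y\notin A$. If $c'(y)=q$, then $c'(y)\ne g(a)$ because $g<q$. Otherwise $c'(y)=c(y)$ and no neighbor of $y$ in $A$ has $g$-value $c(y)$. Let $y,y'\notin A$ be adjacent. If neither has $c'$-value $q$, then $c'(y)=c(y)\ne c(y')=c'(y')$. If exactly one has, the values differ. If both have, there are $a\sim y$ and $a'\sim y'$ in $A$ with $g(a)=c(y)$ and $g(a')=c(y')$; then $a\ne a'$ because $c(y)\ne c(y')$, and the path $a,y,y',a'$ violates (R2).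

\emph{Construction of $g$.} The sets $A^{(j)}$ decrease and are Borel by Lemma~\ref{lem:borel}(ii). For $a\in A$ let $\operatorname{rk}(a)=\max\{j:a\in A^{(j)}\}<k$. The graph that joins points at distance $1$, $2$ or $3$ is Borel and of bounded degree, so Theorem~\ref{thm:kst} gives a Borel $\kappa\colon X\to\{1,\dots,N\}$ with $\kappa(x)\ne\kappa(x')$ whenever $1\le\operatorname{dist}(x,x')\le3$. Define $g$ in $kN$ stages, indexed by the pair $(\operatorname{rk},\kappa)$, in order of decreasing rank and, within a rank, of increasing $\kappa$. Suppose $a$ is treated at the current stage and $j=\operatorname{rk}(a)$. Each $A^{(j)}$-direction $y$ of $a$ forbids at most one value: $c(y)$ if $y\notin A$, $g(y)$ if $y\in A$ was treated at an earlier stage, and nothing otherwise. Since $a\in A^{(j)}\setminus A^{(j+1)}$, there are at most $q-1$ such directions. Let $g(a)$ be the least value in $\{0,\dots,q-1\}$ that is not forbidden. Each stage is Borel by Lemma~\ref{lem:borel}(ii), so $g$ and $c'$ are Borel.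

\emph{The conditions hold.} Let $a,a'$ be as in (R1) or (R2). They are at distance $1$ or $3$, so $\kappa(a)\ne\kappa(a')$ and they are treated at different stages. Both conditions are symmetric, so let $a$ be treated later, and let $j=\operatorname{rk}(a)$. Then $\operatorname{rk}(a')\ge j$, so $a'\in A^{(j)}$. In (R1), $a'$ is an $A^{(j)}$-direction of $a$ and forbids $g(a')$. In (R2), $y$ is an $A^{(j)}$-direction of $a$ and forbids $c(y)$.
\end{proof}

\section{Peeling a random set: the squaring inequality}\label{sec:square}

From now on $d,q\ge3$. In this section and the next, $\ell$ is an iid uniform $\Lambda$-labeling of $V$, and $A\subset V$ is a \emph{local set of radius $r$}: $A=\{v:\Phi_\ell(v)=1\}$ for a local rule $\Phi$ of radius $r$ with values in $\{0,1\}$. We want to bound $\mathbb P(o\in A^{(k)})$.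

A point that survives $k+1$ rounds has points that survive $k$ rounds in several directions. If these survivals were independent, the probability would be squared at each round. They are not independent, since each of these points may owe its survival to the original point and so to the others. We remove this feedback by passing to a one-sided event, which discards the direction we came from.

For adjacent $a,u\in V$ let $\operatorname{Br}(u,a)$ be the \emph{branch} at $a$ away from $u$: the component of $a$ after the edge $ua$ is deleted. Define events $\mathcal S_k(a,u)$ by induction. The event $\mathcal S_0(a,u)$ is $a\in A$. The event $\mathcal S_{k+1}(a,u)$ is: $a\in A$, and there are $q-1$ distinct neighbors $y\ne u$ of $a$, for each of which some $a'$ with $1\le\operatorname{dist}(a,a')\le3$, reached from $a$ through $y$, satisfies $\mathcal S_k(a',u')$, where $u'$ is the neighbor of $a'$ on the path to $a$. We call such points $a'$ \emph{witnesses}. Every $\mathcal S_k(a,u)$ implies $a\in A$. The probability $s_k=\mathbb P(\mathcal S_k(a,u))$ does not depend on the oriented edge $(a,u)$, and $s_0=\mathbb P(o\in A)$.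

\begin{lemma}\label{lem:onesided}
For all $k\ge0$ and all adjacent $a,u$:
\begin{itemize}
\item[(i)] $\mathcal S_{k+1}(a,u)$ implies $\mathcal S_k(a,u)$;
\item[(ii)] $a\in A^{(k)}$ implies $\mathcal S_k(a,u)$, and so $\mathbb P(o\in A^{(k)})\le s_k$;
\item[(iii)] $\mathcal S_k(a,u)$ is determined by $A\cap\operatorname{Br}(u,a)$, and so by the labels in $\operatorname{Br}(u,a)\cup B(a,r)$.
\end{itemize}
\end{lemma}

\begin{proof}
All three parts go by induction on $k$, and the case $k=0$ holds by definition. (i) The witnesses of $\mathcal S_{k+2}(a,u)$ satisfy $\mathcal S_{k+1}$, hence $\mathcal S_k$, and so they are witnesses of $\mathcal S_{k+1}(a,u)$. (ii) A point $a\in A^{(k+1)}$ has at least $q$ $A^{(k)}$-directions, of which at least $q-1$ differ from $u$. The points $a'\in A^{(k)}$ reached through them satisfy $\mathcal S_k(a',u')$ by induction. (iii) If $a'$ is reached from $a$ through $y\ne u$, the path from a point of $\operatorname{Br}(u',a')$ to $u$ passes through $a'$, $u'$ and $a$, so $\operatorname{Br}(u',a')\subset\operatorname{Br}(u,a)$. This gives the first statement. The set $A\cap\operatorname{Br}(u,a)$ is determined by the labels within distance $r$ of the branch, and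 a path from outside enters the branch at $a$, so a vertex outside the branch and within distance $r$ of it lies in $B(a,r)$.
\end{proof}

\begin{example}\label{ex:iid}
Let $r=0$, so that the vertices belong to $A$ independently. If $\mathcal S_{k+1}(a,u)$ holds, then, as $q-1\ge2$, there are witnesses $a_1,a_2\in B(a,3)$ in different directions. Their branches are disjoint, so for fixed $a_1,a_2$ the events $\mathcal S_k(a_1,u_1')$ and $\mathcal S_k(a_2,u_2')$ are independent. A union bound over the pairs gives $s_{k+1}\le b_3^2s_k^2$, that is, $b_3^2s_{k+1}\le(b_3^2s_k)^2$. If $b_3^2s_0\le\frac12$, then $s_k\le2^{-2^k}$ for all $k$.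
\end{example}

For $r>0$ the two events also read labels outside their branches, and these regions may overlap near $a$. Following witnesses for $r+1$ steps moves them apart.

\begin{lemma}\label{lem:square}
Let $m=r+1$ and $M=b_{3m}^2$. Then $s_{k+m}\le Ms_k^2$ for all $k\ge0$.
\end{lemma}

\begin{proof}
Suppose $\mathcal S_{k+m}(a,u)$ holds. Since $q-1\ge2$, there are witnesses in two different directions $y_1\ne y_2$. Starting from the witness in direction $y_i$, pass to one of its witnesses, and so on, for $m$ steps in total counting the first. Each step has length between $1$ and $3$ and leaves the current point through a neighbor other than the one on the path to $a$, so the distances from $a$ add up. We arrive at a point $z_i$, reached from $a$ through $y_i$, with $m\le\operatorname{dist}(a,z_i)\le3m$ and $\mathcal S_k(z_i,v_i)$, where $v_i$ is the neighbor of $z_i$ on the path to $a$.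

Fix $z_1,z_2$ in different components of $T_d-a$, with $\operatorname{dist}(a,z_i)\ge m$. By Lemma~\ref{lem:onesided}(iii), $\mathcal S_k(z_i,v_i)$ is determined by the labels in $\operatorname{Br}(v_i,z_i)\cup B(z_i,r)$. Both sets lie in the component of $T_d-a$ that contains $z_i$: the branch because it does not contain $a$ and is connected, the ball because $\operatorname{dist}(z_i,a)>r$. So the two events are independent, each of probability $s_k$. There are at most $b_{3m}^2$ pairs $(z_1,z_2)$.
\end{proof}

The inequality is useful only from a $k$ with $Ms_k<1$. In Example~\ref{ex:iid} a bound on $s_0$ in terms of $d$ was enough. In general $M$ is exponential in $r$, and $r$ is not controlled by $s_0$, which is the difficulty of Section~\ref{sub:method} again. But now it suffices to show that $s_k\to0$, at any rate, and this can be done by a soft argument that does not see $r$.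

\begin{remark}\label{rem:q2}
The hypothesis $q\ge3$ is what produces two witnesses, and the doubly exponential decay fails for $q=2$. Let $A$ be the set of vertices with a given label, $\epsilon=1/|\Lambda|$, and let $v_{-k},\dots,v_k$ be a path in $A$. With $q=2$, induction on $j$ shows that $v_i\in A^{(j)}$ for $|i|\le k-j$. Hence $\mathbb P(o\in A^{(k)})\ge\epsilon^{2k+1}$.
\end{remark}

\section{Sparse factors of iid have average degree close to two}\label{sec:sparse}

If $s_k\not\to0$, then with positive probability the witnesses continue forever. Together with the short paths between them they form a random subforest $W$ of $T_d$ without leaves, in which a definite fraction of the vertices has degree at least $3$. Its average degree exceeds $2$ by an amount that depends only on $d$, while its density is at most a constant times that of $A$. We show that an fiid set cannot do this. A local approximation of $W$ can be run on a random $d$-regular multigraph, which is locally a tree, and there it would produce a small vertex set that spans more edges than small sets do.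

\subsection{Small sets in the configuration model}

Let $dn$ be even. The \emph{configuration model} $G_n$ is the random multigraph on $n$ vertices obtained by attaching $d$ half-edges to each vertex and choosing a uniformly random perfect matching of the $dn$ half-edges; each matched pair is an edge, and loops and multiple edges may occur. Revealing partners one at a time shows that $t$ given disjoint pairs are all matched with probability $\prod_{i<t}(dn-1-2i)^{-1}$. For a vertex set $U$ let $E(U)$ be the set of matched pairs with both half-edges attached to $U$; then $2|E(U)|\le d|U|$. For $\eta>0$ put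
\[
\sigma(d,\eta)=\frac1{ed}\,(2e^2d)^{-1/\eta},\qquad\text{so that}\qquad \sigma(d,\eta)<\frac1{ed}\quad\text{and}\quad e(ed)^{1+\eta}\sigma(d,\eta)^\eta=\frac12 .
\]

\begin{lemma}\label{lem:config}
Let $\eta,\lambda>0$ and $\sigma=\sigma(d,\eta)$. The probability that $G_n$ has a vertex set $U$ with $\lambda n\le|U|\le\sigma n$ and $|E(U)|\ge(1+\eta)|U|$ tends to $0$ as $n\to\infty$.
\end{lemma}

\begin{proof}
Fix $1\le s\le\sigma n$ and let $t=\lceil(1+\eta)s\rceil$. A set $U$ of size $s$ as in the lemma has $|E(U)|\ge t$. If $2t>ds$ there is no such set, so let $2t\le ds$; note that $ds\le n/e\le dn/2$. For a fixed $U$ of size $s$, the number of sets of $t$ disjoint pairs among its $ds$ half-edges is at most $\binom{ds}2^t/t!\le\bigl(\frac{(ds)^2}2\cdot\frac et\bigr)^t$. Each such set is matched with probability at most $(dn/2)^{-t}$, because $dn-1-2(t-1)\ge dn+1-ds\ge dn/2$. With $\binom ns\le(en/s)^s$, the expected number of such $U$ of size $s$ is at most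
\[
\Bigl(\frac{en}s\Bigr)^s\Bigl(\frac{eds^2}{tn}\Bigr)^t\le\Bigl(\frac{en}s\Bigr)^s\Bigl(\frac{eds}n\Bigr)^{(1+\eta)s}=\Bigl(e(ed)^{1+\eta}\Bigl(\frac sn\Bigr)^\eta\Bigr)^s\le2^{-s}.
\]
The first inequality uses $t\ge s$, then $eds/n\le1$ and $t\ge(1+\eta)s$. The sum over $s\ge\lambda n$ is at most $2^{1-\lambda n}$.
\end{proof}

\subsection{Transfer to the tree}

An \emph{fiid set} is a random set $W\subset V$ whose indicator is fiid. Let $\deg_W(v)$ be the number of neighbors of $v$ in $W$, and write $\mathbb E[\xi;\mathcal E]$ for the expectation of $\xi\mathbf 1_{\mathcal E}$.

\begin{lemma}\label{lem:sparse}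
Let $\eta>0$ and let $W$ be an fiid set with $0<w<\sigma(d,\eta)$, where $w=\mathbb P(o\in W)$. Then $\mathbb E[\deg_W(o);o\in W]<2(1+2\eta)w$.
\end{lemma}

\begin{proof}
Write $\sigma=\sigma(d,\eta)$ and suppose the inequality fails.

\emph{Step 1: a local set.} For $\delta>0$, Lemma~\ref{lem:local} gives a local set $W'$, coupled with $W$, with $\mathbb P(v\in W\triangle W')\le\delta$ for all $v$. Let $w'=\mathbb P(o\in W')$, so $|w-w'|\le\delta$. We have $\mathbb E[\deg_W(o);o\in W]=\sum_{v\sim o}\mathbb P(o,v\in W)$, and each term changes by at most $2\delta$ when $W$ is replaced by $W'$. Hence $\mathbb E[\deg_{W'}(o);o\in W']\ge2(1+2\eta)w-2d\delta$. If $(2d+2+3\eta)\delta\le\eta w$, the right side is at least $2(1+\frac32\eta)(w+\delta)$. So for small $\delta$,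
\begin{equation}\label{eq:wprime}
0<w'<\sigma,\qquad \mathbb E[\deg_{W'}(o);o\in W']\ge2(1+\tfrac32\eta)w'.
\end{equation}
Fix such a rule and let $\rho$ be its radius. The constants implied by $O(\cdot)$ below do not depend on $n$.

\emph{Step 2: $G_n$ is locally a tree.} Call a vertex $v$ of $G_n$ \emph{$i$-good} if the multigraph induced on $B(v,i)$ is a tree; it is then isomorphic to $B(o,i)$. If $v$ is not $(\rho+1)$-good, take a breadth-first spanning tree of $B(v,\rho+1)$ and an edge outside it. They give a cycle of length at most $2\rho+3$ in the ball, where loops and double edges count as cycles of length $1$ and $2$. A cycle of length $l$ is given by $l$ vertices and an ordered pair of half-edges at each, so the expected number of such cycles is at most $n^l(d(d-1))^l\prod_{i<l}(dn-1-2i)^{-1}=O(1)$. A cycle lies in $B(v,\rho+1)$ for at most $b_{\rho+1}$ vertices $v$. So the expected number of vertices that are not $(\rho+1)$-good is $O(1)$.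

\emph{Step 3: the set $U_n$.} Give the vertices of $G_n$ iid uniform labels, independent of the matching, and let $U_n$ be the set of $\rho$-good vertices that the rule accepts. Given the matching, $v\in U_n$ with probability $w'$ if $v$ is $\rho$-good and $0$ otherwise. If $v$ is $(\rho+1)$-good, its neighbors are $\rho$-good, and the membership of $v$ and its neighbors in $U_n$ has the same joint law as the membership of $o$ and its neighbors in $W'$. Counting the edges in $E(U_n)$ from their $(\rho+1)$-good ends and using \eqref{eq:wprime}, we get
\[
w'n-O(1)\le\mathbb E|U_n|\le w'n,\qquad \mathbb E|E(U_n)|\ge(1+\tfrac32\eta)w'n-O(1).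
\]
Given the matching, if $B(u,\rho)$ and $B(v,\rho)$ are disjoint, then $u,v\in U_n$ with probability at most $w'^2$. At most $nb_{2\rho}$ ordered pairs have intersecting balls. So $\mathbb E|U_n|^2\le w'^2n^2+O(n)$ and $\operatorname{Var}|U_n|=O(n)$. Since $w'<\sigma$, Chebyshev's inequality gives $\mathbb P(|U_n|>\sigma n)\to0$.

\emph{Step 4: too many edges.} Let $Z=|E(U_n)|-(1+\eta)|U_n|$. Then $\mathbb EZ\ge\frac\eta2w'n-O(1)$, and $Z\le dn/2$, so $\mathbb EZ\le\frac\eta4w'n+\frac{dn}2\,\mathbb P(Z\ge\frac\eta4w'n)$. Hence $\mathbb P(Z\ge\frac\eta4w'n)\ge\eta w'/(4d)$ for large $n$. On this event $|E(U_n)|\ge(1+\eta)|U_n|$, and $\frac d2|U_n|\ge|E(U_n)|\ge\frac\eta4w'n$, so $|U_n|\ge\lambda n$ with $\lambda=\eta w'/(2d)$. With Step 3, the probability that $U_n$ is a set as in Lemma~\ref{lem:config} is at least $\eta w'/(8d)$ for large $n$. This contradicts that lemma.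
\end{proof}

\subsection{Doubly exponential decay}

Put
\[
\eta_0=\frac1{4(d+1)b_3},\qquad\epsilon_0=\frac{\sigma(d,\eta_0)}{d+1}.
\]
These numbers depend only on $d$.

\begin{lemma}\label{lem:zero}
If $A$ is a local set with $\mathbb P(o\in A)<\epsilon_0$, then $s_k\to0$.
\end{lemma}

\begin{proof}
Let $\mathcal S_\infty(a,u)=\bigcap_k\mathcal S_k(a,u)$. By Lemma~\ref{lem:onesided}(i), $s_k$ decreases to $\mathbb P(\mathcal S_\infty(a,u))$. Suppose this limit is positive.

\emph{Witnesses at infinity.} Let $\mathcal S_\infty(a,u)$ hold. There are finitely many ways to choose $q-1$ neighbors $y\ne u$ with a point $a'\in B(a,3)$ reached through each. So one choice witnesses $\mathcal S_{k+1}(a,u)$ for infinitely many $k$. Its points satisfy $\mathcal S_k(a',u')$ for infinitely many $k$, hence $\mathcal S_\infty(a',u')$ by Lemma~\ref{lem:onesided}(i).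

\emph{Branch points.} Let $C\subset A$ be the set of $a$ with $\mathcal S_\infty(a,u)$ for some $u\sim a$, and $\alpha=\mathbb P(o\in C)>0$. By the previous paragraph, if $\mathcal S_\infty(a,u)$ holds, then $a$ has at least $q-1\ge2$ $C$-directions other than $u$. Let $C_+$ be the set of points of $C$ with at least three $C$-directions, and $\beta=\mathbb P(o\in C_+)$. Let $a\in C$ and let $a'$ be a point as above, with $\mathcal S_\infty(a',u')$. It has two $C$-directions other than $u'$, and $u'$ is a third, since $a\in C$ is reached from $a'$ through $u'$. So $a'\in C_+$. Thus $o\in C$ implies that $B(o,3)$ meets $C_+$, and $\alpha\le b_3\beta$.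

\emph{The set $W$.} Let $W$ consist of $C$ and of all vertices on paths of length at most $3$ between two points of $C$. It is a measurable equivariant function of the labels, so it is an fiid set. A vertex of $W\setminus C$ is an interior vertex of such a path, so it has two neighbors in $W$ and a neighbor in $C$. Every $C$-direction of a point of $C$ lies in $W$, so points of $C$ have at least two neighbors in $W$ and points of $C_+$ at least three. With $w=\mathbb P(o\in W)$ we get $0<\alpha\le w\le(d+1)\alpha\le(d+1)b_3\beta$ and
\[
\mathbb E[\deg_W(o);o\in W]\ge2w+\beta\ge2w\Bigl(1+\frac1{2(d+1)b_3}\Bigr)=2(1+2\eta_0)w.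
\]
Also $w\le(d+1)\mathbb P(o\in A)<\sigma(d,\eta_0)$. This contradicts Lemma~\ref{lem:sparse}.
\end{proof}

\begin{proposition}\label{prop:decay}
Let $A$ be a local set of radius $r$ with $\mathbb P(o\in A)<\epsilon_0$, and let $m=r+1$. There is $k_0$ such that $\mathbb P(o\in A^{(k_0+jm)})\le2^{-2^j}$ for all $j\ge0$.
\end{proposition}

\begin{proof}
Let $M=b_{3m}^2$. By Lemma~\ref{lem:zero} there is $k_0$ with $Ms_{k_0}\le\frac12$. The numbers $t_j=Ms_{k_0+jm}$ satisfy $t_{j+1}\le t_j^2$ by Lemma~\ref{lem:square}, so $t_j\le2^{-2^j}$. By Lemma~\ref{lem:onesided}(ii), $\mathbb P(o\in A^{(k_0+jm)})\le s_{k_0+jm}\le t_j$.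
\end{proof}

\section{Coloring treeings and Borel forests}\label{sec:proof}

We now apply the Local Lemma. The constraint at $x$ forbids $x\in A^{(k)}$. To bound the measure of the last color class we need more: the labeling given by Theorem~\ref{thm:lll} is not random, so the bound $\mathbb P(o\in A)\le\epsilon$ says nothing about the measure of the defect set it produces. We therefore also forbid that $A$ is dense in a large ball around $x$. The probability of this event is controlled by McDiarmid's inequality: if $\xi$ is a function of at most $n$ independent random variables and changes by at most $L$ when one of them changes, then $\mathbb P(\xi-\mathbb E\xi\ge t)\le\exp(-2t^2/(nL^2))$ for $t>0$.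

\begin{proposition}\label{prop:core}
Assume $(\star)_{d,q}$ and let $0<\epsilon<\epsilon_0$. Let $G$ be a $d$-regular acyclic Borel graph on $X$, and let $\nu$ be a Borel probability measure on $X$ for which the saturation of every null Borel set is null. Then there are $j\ge1$, a $G$-invariant $\nu$-conull Borel set $Y$, a Borel set $A\subset Y$ and a Borel proper coloring $c'\colon Y\to\{0,\dots,q\}$ such that $|A\cap B(x,j)|\le2\epsilon b_j$ for all $x\in Y$, and every $x$ with $c'(x)=q$ has a neighbor in $A$.
\end{proposition}

\begin{proof}
Let $\Psi,\Lambda,r$ be as in Lemma~\ref{lem:rule}. For a $\Lambda$-labeling $\ell$ of a $d$-regular acyclic graph let $A_\ell=\{x:\Psi_\ell(x)=*\}$. On $T_d$ with iid labels this is a local set of radius $r$ with $\mathbb P(o\in A_\ell)\le\epsilon<\epsilon_0$. Let $m,k_0$ be as in Proposition~\ref{prop:decay}. For $j\ge1$ put $k=k_0+jm$ and $\rho_j=r+3k\ge r+j$.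

\emph{The constraints.} For $x\in X$ let $\mathcal B_x$ have domain $B(x,\rho_j)$ and forbid the labelings for which
\[
x\in A_\ell^{(k)}\qquad\text{or}\qquad|A_\ell\cap B(x,j)|>2\epsilon b_j .
\]
By \eqref{eq:radius} the first alternative is determined by $A_\ell\cap B(x,3k)$, and so both are determined by the labels in $B(x,\rho_j)$. All domains have $b_{\rho_j}$ points. The map $x\mapsto\mathcal B_x$ is Borel: the increasing enumeration of the domain is Borel, and the coded set of forbidden maps depends only on the isomorphism type of the ordered rooted ball, which is Borel by Lemma~\ref{lem:borel}(ii). A constraint belongs to the family if and only if it equals $\mathcal B_x$ for one of the finitely many $x$ in its domain, so the family is Borel.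

\emph{Probability.} Since $G$ is acyclic and $d$-regular, $B(x,\rho_j)$ is isomorphic to $B(o,\rho_j)$, and we may compute on $T_d$. The first alternative has probability at most $2^{-2^j}$. For the second, $\xi=|A_\ell\cap B(o,j)|$ has mean at most $\epsilon b_j$, depends on $b_{j+r}\le b_rb_j$ labels, and changes by at most $b_r$ when one label changes. McDiarmid's inequality with $t=\epsilon b_j$ bounds the probability by $\exp(-2\epsilon^2b_j/b_r^3)$. So a random labeling is forbidden with probability at most
\[
p_j=2^{-2^j}+\exp\bigl(-2\epsilon^2(d-1)^j/b_r^3\bigr).
\]

\emph{Dependence.} If the domains of $\mathcal B_x$ and $\mathcal B_y$ meet, then $y\in B(x,2\rho_j)$. So we may take $\Delta_j+1=b_{2\rho_j}\le d^{\,2\rho_j+1}$. Here $\rho_j=r+3k_0+3mj$ is linear in $j$, while both terms of $p_j$ are doubly exponentially small, the second because $d-1\ge2$. Hence $p_j(\Delta_j+1)^8\to0$. Fix $j$ with $p_j(\Delta_j+1)^8\le2^{-15}$.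

\emph{The coloring.} Theorem~\ref{thm:lll} gives a $\nu$-measurable $\ell_0\colon X\to\Lambda$ that satisfies $\mathcal B_x$ for almost every $x$. Let $\ell$ be a Borel map that agrees with $\ell_0$ almost everywhere, and let $N$ be a null Borel set that contains all $x$ with $\ell(x)\ne\ell_0(x)$ and all $x$ for which $\ell_0$ violates $\mathcal B_x$. Then $Y=X\setminus[N]$ is invariant, Borel and conull. For $x\in Y$ the domain of $\mathcal B_x$ lies in $Y$, where $\ell=\ell_0$, so $\ell$ satisfies $\mathcal B_x$. Let $A=A_\ell\cap Y$ and let $c$ be the restriction of $\Psi_\ell$ to $Y\setminus A$. Both are Borel, $c$ is a proper coloring with colors $0,\dots,q-1$, and $A^{(k)}=A_\ell^{(k)}\cap Y=\emptyset$ because peeling acts on each component separately. Lemma~\ref{lem:repair}, applied to $G|Y$, gives $c'$.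
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(b) and of Theorem~\ref{thm:main}]
Let $0<\epsilon<\min(\epsilon_0,\delta/(2d))$. By Lemma~\ref{lem:borel}(iii), Proposition~\ref{prop:core} applies with $\nu=\mu$. Extend $c'$ by $0$ outside $Y$; this is a measurable $(q+1)$-coloring. The mass transport identity for the indicator $F(x,y)$ of ``$y\in A$ and $\operatorname{dist}(x,y)\le j$'' gives
\[
b_j\,\mu(A)=\int|A\cap B(x,j)|\,d\mu(x)\le2\epsilon b_j,
\]
so $\mu(A)\le2\epsilon$. For the indicator of ``$y\in A$ and $x\sim y$'' it shows that the number of neighbors of $x$ in $A$ has integral $d\mu(A)$. This number is at least $1$ when $c'(x)=q$, so $\mu(c'=q)\le2d\epsilon\le\delta$. This proves (b). Erasing the color $4$ in Theorem~\ref{thm:known} gives $(\star)_{6,4}$, and (b) with $d=6$, $q=4$ is Theorem~\ref{thm:main}.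
\end{proof}

Invariance of $\mu$ entered twice: for saturations of null sets and for the measure of the last color class. Part (a) drops the second point, and the first can be arranged by changing the measure. The graph is made regular by attaching trees.

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
The degree function of $G$ is Borel by Lemma~\ref{lem:borel}(ii). Let $X'$ consist of $X$ and of new points $(x,i,s)$, where $x\in X$, $0\le i<d-\deg(x)$, and $s$ is a finite sequence from $\{0,\dots,d-2\}$. Let $G'$ consist of the edges of $G$, the edges from $x$ to $(x,i,\emptyset)$, and the edges from $(x,i,s)$ to $(x,i,s')$ where $s'$ extends $s$ by one term. A new point has one parent and $d-1$ children, and $x\in X$ gains $d-\deg(x)$ neighbors. So $G'$ is a $d$-regular acyclic Borel graph on the standard Borel space $X'$, and $G'|X=G$.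

View $\mu$ as a measure on $X'$. Let $\Gamma=\{\gamma_n:n\ge0\}$ be the group of Lemma~\ref{lem:borel} for $G'$, and put $\nu=\sum_n2^{-n-1}(\gamma_n)_*\mu$, a Borel probability measure. A Borel set $N$ is $\nu$-null if and only if $\mu(\gamma^{-1}N)=0$ for all $\gamma\in\Gamma$. This condition passes from $N$ to every translate $\gamma'N$, so the saturation of a $\nu$-null set is $\nu$-null; and taking $\gamma=1$ shows that $\nu$-null sets are $\mu$-null. Apply Proposition~\ref{prop:core} to $(G',\nu)$ with any $\epsilon<\epsilon_0$, obtaining $Y'$ and $c'$. The set $Y=Y'\cap X$ is Borel, $G$-invariant and $\mu$-conull, and $c'|_Y$ is a Borel proper $(q+1)$-coloring of $G|Y$.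
\end{proof}

\section{The converse and a lower bound}\label{sec:converse}

Both remaining statements turn a measurable coloring of a treeing into an $\operatorname{Aut}(T_d)$-fiid coloring. The Bernoulli shift graph of a free group does not serve here, since a coloring of it may use the names of the generators and then is equivariant only under the free group. We use a treeing whose points are rooted labeled trees up to isomorphism and remember nothing else.

\subsection{The Bernoulli treeing of the automorphism group}

Let $\Omega_0\subset[0,1]^V$ be the set of injective labelings; it is Borel, conull and invariant under $\operatorname{Aut}(T_d)$. Let $K$ be the stabilizer of $o$. We choose one point in each $K$-orbit by sorting. The \emph{children} of $v\in V$ are its neighbors that are farther from $o$. Fix a linear order on the children of each vertex, and let $X$ be the Borel set of $\omega\in\Omega_0$ that are increasing on the children of every vertex. For $\omega\in\Omega_0$ there is a unique $\beta\in K$ with $\omega\circ\beta\in X$: we need $\beta(o)=o$, and $\beta$ must send the $i$-th child of $v$ to the child of $\beta(v)$ with the $i$-th smallest label. Put $\operatorname{sort}(\omega)=\omega\circ\beta$.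 It is the only point of $X$ in the orbit $K\omega$. The map $\operatorname{sort}$ is Borel, because $\beta(u)$ is determined by finitely many comparisons of labels. Let $\mu$ be the image of the product measure under $\operatorname{sort}$.

For $\omega\in\Omega_0$ and $v\in V$ let $[\omega,v]=\operatorname{sort}(\gamma\omega)$ for any $\gamma\in\operatorname{Aut}(T_d)$ with $\gamma v=o$. Two such $\gamma$ differ by an element of $K$ on the left, so the choice does not matter. The point $[\omega,v]$ represents the labeled tree $\omega$ rooted at $v$. It is a Borel function of $\omega$, and
\begin{equation}\label{eq:bracket}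
[\gamma\omega,\gamma v]=[\omega,v]\ \ (\gamma\in\operatorname{Aut}(T_d)),\qquad[\omega,v](o)=\omega(v),\qquad[x,o]=x\ \ (x\in X).
\end{equation}
Let $G_d$ be the relation on $X$ that joins $x$ to $[x,u]$ for each neighbor $u$ of $o$.

\begin{lemma}\label{lem:bernoulli}
$G_d$ is a $d$-regular treeing on $(X,\mu)$, and for every $\omega\in\Omega_0$ the map $v\mapsto[\omega,v]$ is an isomorphism of $T_d$ onto a component of $G_d$.
\end{lemma}

\begin{proof}
We can write $[\omega,v]=\gamma\omega$ with $\gamma v=o$. By \eqref{eq:bracket}, $[\gamma\omega,u]=[\omega,\gamma^{-1}u]$, and $\gamma^{-1}u$ runs over the neighbors of $v$ as $u$ runs over those of $o$. So $[\omega,v]$ is joined exactly to the points $[\omega,v']$ with $v'\sim v$. With $\omega=x\in X$ this shows that $[x,u]$ is joined to $[x,o]=x$, so the relation is symmetric. Since $\omega$ is injective and $[\omega,v](o)=\omega(v)$, the map $v\mapsto[\omega,v]$ is injective. Hence $G_d$ is a graph and the map is an isomorphism onto a component. The edge set is the union of the graphs of the $d$ Borel maps $x\mapsto[x,u]$, so $G_d$ is Borel.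

For $u\sim o$ let $\iota\in\operatorname{Aut}(T_d)$ swap $o$ and $u$. It preserves the product measure, and $[\iota\omega,o]=[\omega,u]$, $[\iota\omega,u]=[\omega,o]$. So $\mathbb E\,F([\omega,o],[\omega,u])=\mathbb E\,F([\omega,u],[\omega,o])$ for Borel $F\ge0$. The point $[\omega,o]$ has law $\mu$ and its neighbors are the points $[\omega,u]$, so summing over $u$ gives
\[
\int\sum_{y\sim x}F(x,y)\,d\mu(x)=\int\sum_{y\sim x}F(y,x)\,d\mu(x).
\]
Let $\tau_i$ be the involutions of Lemma~\ref{lem:borel}, and let $B$ be a Borel set of points moved by $\tau_i$. For the indicator $F(x,y)$ of ``$x\in B$ and $y=\tau_ix$'' the identity reads $\mu(B)=\mu(\tau_iB)$. So the $\tau_i$, restricted to the points they move, preserve $\mu$ and generate $G_d$.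
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(c)]
Let $\delta>0$ and let $h_0$ be a measurable partial $q$-coloring of $G_d$ with uncolored set of measure at most $\delta$. Choose a null Borel set $N$ outside which $h_0$ agrees with a Borel map and satisfies the coloring condition. Let $h=*$ on the null set $[N]$ and $h=h_0$ elsewhere. Then $h$ is Borel and is a partial $q$-coloring everywhere. Put $f(\omega)(v)=h([\omega,v])$ for $\omega\in\Omega_0$, and $f(\omega)(v)=*$ otherwise. By \eqref{eq:bracket}, $f$ is a factor map; by Lemma~\ref{lem:bernoulli}, $f(\omega)$ is a partial $q$-coloring of $T_d$; and $\mathbb P(f(o)=*)=\mu(h=*)\le\delta$. So $(\star)_{d,q}$ holds. For the equivalence, $(\star)_{d,q}$ implies the conclusion of (b) by part (b), and erasing the last color turns that conclusion into the hypothesis of (c).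
\end{proof}

\subsection{Three colors do not suffice for degree six}

The entropy of a probability vector $u$ is $H(u)=-\sum_iu_i\log u_i$, and the entropy of a finite-valued random variable is that of its law. The relative entropy is $D(u\,\|\,u')=\sum_iu_i\log(u_i/u'_i)$. We use two cited facts.

\begin{theorem}[Backhausz and Szegedy \cite{BS}]\label{thm:entropy}
Let $f$ be a finite-valued $\operatorname{Aut}(T_d)$-factor of iid and $v\sim o$. Then $H(f(o),f(v))\ge\frac{2(d-1)}dH(f(o))$.
\end{theorem}

\begin{theorem}[Cohen, Iwasa, Rautu, Ruskai, Seneta and Zb\u{a}ganu \cite{CIRRSZ}]\label{thm:contraction}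
Let $P$ be a nonnegative matrix whose columns sum to $1$, and let $\vartheta(P)$ be its Dobrushin coefficient, the largest total variation distance $\frac12\sum_i|P_{ij}-P_{ij'}|$ between two columns. Then $D(Pu\,\|\,Pu')\le\vartheta(P)\,D(u\,\|\,u')$ for all probability vectors $u,u'$.
\end{theorem}

For $d=6$ Theorem~\ref{thm:entropy} reads $3H(f(o),f(v))\ge5H(f(o))$. If the pair $(f(o),f(v))$ is uniform on the six pairs of distinct colors out of three, this says $6^3\ge3^5$, which is false: $216<243$. The proof below shows that no other distribution does better. With four colors the uniform distribution gives $12^3\ge4^5$, which is true, so the inequality does not exclude four colors.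

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Suppose $G_6$ has a measurable $3$-coloring. It is a partial $3$-coloring with empty uncolored set, and the proof of Theorem~\ref{thm:general}(c) turns it into an fiid map $f$ that is almost surely a proper $3$-coloring of $T_6$. Write the colors as $1,2,3$, fix $v\sim o$, and let $p_i=\mathbb P(f(o)=i)$ and $\pi_{ij}=\mathbb P(f(o)=i,f(v)=j)$. Then $\pi_{ii}=0$, $\pi_{ij}=\pi_{ji}$ because an automorphism swaps $o$ and $v$, and $p_i=\sum_j\pi_{ij}$. For $\{i,j,k\}=\{1,2,3\}$ this gives $2\pi_{ij}=p_i+p_j-p_k=1-2p_k$. So the numbers $u_k=1-2p_k$ are nonnegative, their sum is $3-2=1$, and $\pi_{ij}=\pi_{ji}=u_k/2$. Therefore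
\[
H(f(o),f(v))=-\sum_k2\cdot\frac{u_k}2\log\frac{u_k}2=\log2+H(u).
\]
Also $p_k=(1-u_k)/2=(u_i+u_j)/2$, that is, $p=Pu$, where $P$ has entries $0$ on the diagonal and $\frac12$ elsewhere. The matrix $P$ fixes the uniform vector $\bar u=(\frac13,\frac13,\frac13)$. Two of its columns, such as $(0,\frac12,\frac12)$ and $(\frac12,0,\frac12)$, are at total variation distance $\frac12$. Write $D(u)=D(u\,\|\,\bar u)=\log3-H(u)\ge0$. Theorem~\ref{thm:contraction} gives $D(p)\le\frac12D(u)$. Hence
\[
3H(f(o),f(v))-5H(p)=3\log2-2\log3-3D(u)+5D(p)\le\log\tfrac89-\tfrac12D(u)<0,
\]
which contradicts Theorem~\ref{thm:entropy}. So $G_6$ has no measurable coloring with three or fewer colors, and the least $k$ in the statement is at least $4$. It is at most $5$ by Theorem~\ref{thm:main}.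
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
Backhausz and Szegedy, Random Struct. Algorithms 53 (2018).

\bibitem{Bernshteyn}
A. Bernshteyn, \emph{Distributed algorithms, the Lov\'asz Local Lemma, and descriptive combinatorics}, Invent. Math. 233 (2023).

\bibitem{CIRRSZ}
Cohen, Iwasa, Rautu, Ruskai, Seneta and Zb\u{a}ganu, Linear Algebra Appl. 179 (1993).

\bibitem{KST}
Kechris, Solecki and Todorcevic (1999).

\bibitem{Thornton}
Riley Thornton, \emph{Factor of iid colorings of trees}, arXiv:2402.02575 (2024).

\end{thebibliography}
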